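\title{Counterexamples to a singular analogue of Gersten's conjecture}

\begin{abstract}
Let $A$ be a one-dimensional complete local ring. One can ask whether a class in $K_n(A)$ must be zero if it vanishes on the punctured spectrum and on every infinitesimal neighborhood of the closed point. We show that the answer is no, already for $n=2$ and for complete intersections. There are counterexamples finite and free over $k[[t]]$ for every field $k$ of characteristic $0$, and over $\mathbb Z_p$ for every prime $p$; the kernel contains a copy of $k((t))/k[[t]]$, respectively of $\mathbb Q_p/\mathbb Z_p$. The classes are Dennis--Stein symbols, and they are detected by differential forms. For $k=\mathbb C$ a single ring gives a negative answer in every degree $n\ge 2$. The answer is yes for $n\le 1$, and for all $n$ when $A$ has characteristic $p$ and finite residue field.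
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings are commutative with unit, $K_n$ is Quillen's algebraic $K$-theory, and $K$-groups are written additively. Let $A$ be a one-dimensional Noetherian local ring with maximal ideal $\mathfrak m$. Put
\[
\operatorname{Frac}A=\prod_{\mathfrak p}A_{\mathfrak p},\qquad \hat K_n(A)=\varprojlim_r K_n(A/\mathfrak m^r),
\]
where $\mathfrak p$ runs over the minimal primes of $A$. The spectrum of $\operatorname{Frac}A$ is the punctured spectrum $\operatorname{Spec}A\setminus\{\mathfrak m\}$, and $\operatorname{Frac}A$ is the total quotient ring of $A$ when $A$ is Cohen--Macaulay. So $K_n(\operatorname{Frac}A)$ records what a class in $K_n(A)$ looks like away from the closed point, and $\hat K_n(A)$ records what it looks like on the infinitesimal neighborhoods of the closed point. The following conjecture, posed in \cite{Morrow}, says that together they see everything.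

\medskip
\noindent\textbf{Conjecture.} \emph{If $A$ is a one-dimensional complete Noetherian local ring, then the diagonal map}
\begin{equation}\label{eq:diag}
K_n(A)\longrightarrow \hat K_n(A)\oplus K_n(\operatorname{Frac}A)
\end{equation}
\emph{is injective for all $n\ge0$.}
\medskip

The simplest cases support this. For $A=k[[t]]$ with $k$ a field, the map to $K_n(\operatorname{Frac}A)$ alone is injective (Lemma~\ref{lem:gersten}). For singular $A$ it need not be: in $A=k[[t,\epsilon]]/(\epsilon^2,t\epsilon)$ the unit $1+\epsilon\in K_1(A)$ becomes $1$ in $\operatorname{Frac}A=k((t))$, but it survives in $A/\mathfrak m^2$. The map to $\hat K_n(A)$ alone is not enough either (Example~\ref{ex:first}). In degrees $0$ and $1$ the conjecture holds for every $A$. For a local ring, $K_0=\mathbb Z$ by the rank and $K_1$ is the group of units. Hence $K_0(A)\to K_0(A/\mathfrak m)$ is bijective, and $A^\times\to\varprojlim_r(A/\mathfrak m^r)^\times$ is injective because $\bigcap_r\mathfrak m^r=0$. Finally, Morrow \cite{Morrow} proved the conjecture for reduced $A$ containing $\mathbb Q$; we do not use this result.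

A linear model shows what a counterexample has to look like. Let $B$ be a discrete valuation ring with uniformizer $\pi$ and fraction field $F$, and let $M$ be a $B$-module. The kernel of
\[
M\longrightarrow \varprojlim_r M/\pi^rM\ \oplus\ M[1/\pi]
\]
consists of the elements that are both torsion and infinitely divisible by $\pi$. It is zero if $M$ is finitely generated, torsion-free, or killed by a power of $\pi$, and one may well guess that $K$-groups behave like such modules. But for $M=F/B$ the kernel is everything. We find $F/B$ inside $K_2$.

\begin{theorem}\label{thm:main}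
Let $k$ be any field of characteristic $0$, let $B=k[[t]]$, $F=k((t))$, $\lambda=te^t\in t\,\mathbb Q[[t]]$, and
\[
A=B[x,y,z,w]\big/\big(x^3+\lambda xy^2,\ y^3+\lambda x^2y,\ z^3+t\,zw^2,\ w^3+t\,z^2w\big).
\]
Then $A$ is a one-dimensional complete local ring, finite and free over $B$, and a complete intersection. The kernel of $K_2(A)\to\hat K_2(A)\oplus K_2(\operatorname{Frac}A)$ contains a subgroup isomorphic to $F/B$. Explicitly, the Steinberg symbol $\{1-cu,u\}$ with $c=x^2y^2z^2w^2$ and $u=e^t$ is a nonzero element of this kernel.
\end{theorem}

So the conjecture is false, and reducedness cannot be dropped from Morrow's theorem.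

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] For $n=0,1$ the map \eqref{eq:diag} is injective for every one-dimensional complete local ring $A$.
\item[(2)] Let $n\ge2$. If the field $k$ in Theorem~\ref{thm:main} has transcendence degree at least $n-2$ over $\mathbb Q$, then \eqref{eq:diag} is not injective in degree $n$. So for $k=\mathbb C$ the single ring $A$ violates the conjecture for every $n\ge2$.
\item[(3)] Let $p$ be any prime and let $\lambda\in p\mathbb Z_p$ be transcendental over $\mathbb Q$. For
\[
A=\mathbb Z_p[x,y,z]\big/\big(x^3+\lambda xy^2,\ y^3+\lambda x^2y,\ z^3\big)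
\]
the kernel of \eqref{eq:diag} in degree $2$ contains a copy of $\mathbb Q_p/\mathbb Z_p$.
\item[(4)] If $A$ is a one-dimensional complete local ring of characteristic $p>0$ with finite residue field, then \eqref{eq:diag} is injective for all $n\ge0$. Here $A$ is not assumed to be reduced.
\end{enumerate}
\end{theorem}

Part (1) was proved above. Elements $\lambda$ as in (3) exist because $\mathbb Z_p$ is uncountable. Parts (3) and (4) together say that for finite residue fields the conjecture holds in equal characteristic and fails in general in mixed characteristic.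

Section~\ref{sec:model} finds $F/B$ in a quotient of the module of differentials of $B$. Section~\ref{sec:tools} builds a map from $1$-forms to $K_2$ and a map back. Section~\ref{sec:E} constructs a flat $B$-algebra in which the relation that defines the quotient holds after multiplication by one element. Section~\ref{sec:counter} assembles the counterexamples, and Section~\ref{sec:charp} proves part (4).

\section{Divisible torsion in differentials}\label{sec:model}

For a ring $S$ we write $\Omega^n_S=\Omega^n_{S/\mathbb Z}=\bigwedge^n_S\Omega^1_S$ for the absolute differentials. A derivation $D\colon S\to W$ into an $S$-module is an additive map with $D(ab)=aD(b)+bD(a)$; it corresponds to the $S$-linear map $\Omega^1_S\to W$, $da\mapsto D(a)$, which we denote by the same letter. We use one fact from field theory. If $L\subseteq F$ are fields of characteristic $0$ and $a_1,\dots,a_s\in F$ are algebraically independent over $L$, then there are $L$-linear derivations $\partial_i\colon F\to F$ with $\partial_i(a_l)=\delta_{il}$: complete the $a_l$ to a transcendence basis, take partial derivatives on the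 purely transcendental extension, and extend along the remaining separable algebraic extension.

\subsection*{The case of $\mathbb Z_p$}
Let $\lambda\in p\mathbb Z_p$ be transcendental over $\mathbb Q$. Write $\lambda=\sum_{i\ge0}l_ip^i$ with digits $l_i\in\{0,\dots,p-1\}$, and let $\lambda_j=\sum_{i\ge j}l_ip^{i-j}$ be its tails. Then $\lambda_0=\lambda$ and $\lambda_j=l_j+p\lambda_{j+1}$. Integers have zero differential, so
\[
d\lambda=p\,d\lambda_1=p^2d\lambda_2=\cdots\qquad\text{in }\Omega^1_{\mathbb Z_p}.
\]
Thus $d\lambda$ is infinitely divisible by $p$. It is not torsion: there is a derivation $D\colon\mathbb Q_p\to\mathbb Q_p$ with $D(\lambda)=1$, and it sends $p^jd\lambda$ to $p^j$. Now kill $d\lambda$, that is, pass to $Q=\Omega^1_{\mathbb Z_p}/\mathbb Z_p\,d\lambda$. In $Q$ the class of $d\lambda_j$ is still divisible, and it is killed by $p^j$. The rule $\beta p^{-j}\mapsto\beta\,d\lambda_j$ defines a homomorphism $\mathbb Q_p/\mathbb Z_p\to Q$. To see that it is injective, compose $D$ with the projection to get a derivation $\bar D\colon\mathbb Z_p\to\mathbb Q_p/\mathbb Z_p$. It kills $\lambda$,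 because $D(\lambda)=1\in\mathbb Z_p$, so it factors through $Q$. From $p^jD(\lambda_j)=D(\lambda)=1$ we get $\bar D(\beta\,d\lambda_j)=\beta p^{-j}$. Hence $\bar D$ is a left inverse, and $\mathbb Q_p/\mathbb Z_p$ is a direct summand of $Q$.

This computation is the core of the paper. Transcendence enters only through $D$: if $h(\lambda)=0$ for an irreducible $h\in\mathbb Q[Y]$, then $h'(\lambda)D(\lambda)=0$ forces $D(\lambda)=0$.

\subsection*{Tail sequences}
We isolate the data used. Let $B$ be a discrete valuation ring with uniformizer $\pi$ and fraction field $F$. A \emph{tail sequence} is a sequence $\lambda_0,\lambda_1,\dots$ in $B$ with $\lambda_j=l_j+\pi\lambda_{j+1}$, where $l_j\in B$ and $dl_j=0$ in $\Omega^1_B$. We write $\lambda=\lambda_0$. Then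
\begin{equation}\label{eq:tail}
d\lambda_j=\lambda_{j+1}\,d\pi+\pi\,d\lambda_{j+1}\qquad\text{in }\Omega^1_B .
\end{equation}
A \emph{dual derivation} is a derivation $D\colon F\to F$ with $D(\pi)=0$ and $D(\lambda)=1$. Applying $D$ to \eqref{eq:tail} gives $D(\lambda_j)=\pi D(\lambda_{j+1})$, so
\begin{equation}\label{eq:dual}
D(\lambda_j)=\pi^{-j}.
\end{equation}
The composite $\bar D\colon B\to F\to F/B$ is a derivation that kills $\pi$ and $\lambda$. For $B=\mathbb Z_p$ the term $d\pi=dp$ is zero. For $B=k[[t]]$ it is not, and both $d\lambda$ and $dt$ have to be killed; this is why the ring in Theorem~\ref{thm:main} has two pairs of variables.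

\begin{lemma}\label{lem:exp}
Let $k$ be a field of characteristic $0$, $B=k[[t]]$, $\pi=t$, and write $\lambda=te^t=\sum_{i\ge0}l_it^i$ with $l_i\in\mathbb Q$. Then $\lambda_j=\sum_{i\ge j}l_it^{i-j}$ is a tail sequence with $\lambda_1=e^t$, and it admits a dual derivation.
\end{lemma}

\begin{proof}
Rational numbers have zero differential in the $\mathbb Q$-algebra $B$, so $(\lambda_j)$ is a tail sequence, and $\lambda_1=\lambda/t$ since $l_0=0$. It suffices to show that $e^t$, and hence $\lambda$, is transcendental over $k(t)$; then there is a $k(t)$-linear derivation $D$ of $F$ with $D(\lambda)=1$. Suppose $\sum_{i=0}^Na_iY^i$ with $a_N=1$ is the minimal polynomial of $e^t$ over $k(t)$. Then $a_0\neq0$ because $e^t\ne0$. Differentiate $\sum_ia_ie^{it}=0$ with respect to $t$ and subtract $N$ times the relation: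
\[
\sum_{i<N}\big(a_i'+(i-N)a_i\big)e^{it}=0 .
\]
By minimality all coefficients vanish, so $a_0'=Na_0$. Write $a_0=P/R$ with polynomials $P,R$. Then $a_0'/a_0=P'/P-R'/R$ is zero or has negative degree, so it is not the nonzero constant $N$.
\end{proof}

Two tasks remain. We must move $1$-forms into $K_2$ and back, and we must realize the relation $d\lambda=0$ inside the absolute differentials of some ring.

\section{From $1$-forms to $K_2$ and back}\label{sec:tools}

For a ring $S$, the groups $K_n(S)$ form a graded ring, natural in $S$. For units $u_1,\dots,u_n$ we write $\{u_1,\dots,u_n\}\in K_n(S)$ for the product of their classes in $K_1(S)$; for $n=2$ this is the Steinberg symbol. Throughout, $\pm$ denotes a sign that depends only on conventions and on the degree $n$, never on the ring or the elements.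

\subsection*{Dennis--Stein symbols}
Steinberg symbols need units as entries, while $1$-forms $\alpha\,da$ have arbitrary entries. The Dennis--Stein symbols (see \cite[III.5]{Weibel}) remove this restriction. For $a,b\in S$ with $1-ab\in S^\times$ there is an element $\langle a,b\rangle\in K_2(S)$, natural in $S$, such that
\begin{enumerate}
\item[(D1)] $\langle a,b\rangle=-\langle b,a\rangle$;
\item[(D2)] $\langle a,b\rangle+\langle a,b'\rangle=\langle a,b+b'-abb'\rangle$;
\item[(D3)] $\langle a,bb'\rangle=\langle ab,b'\rangle+\langle ab',b\rangle$;
\item[(D4)] $\langle a,b\rangle=\pm\{1-ab,b\}$ if $b\in S^\times$.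
\end{enumerate}
Taking $b=b'=0$ in (D2) gives $\langle a,0\rangle=0$, so $\langle0,a\rangle=0$ by (D1). By (D1) and (D2) we also have $\langle a,b\rangle+\langle a',b\rangle=\langle a+a'-aa'b,\,b\rangle$.

Relation (D3) is the Leibniz rule if $\langle a,b\rangle$ is read as $a\,db$. The obstacle is the quadratic term in (D2). It disappears when the first entry is a multiple of a sufficiently nilpotent element.

\begin{definition}
An element $q$ of a ring $S$ is \emph{small} if $q=uv$ for some $u,v\in S$ with $qu=qv=0$.
\end{definition}

A small element has $q^2=quv=0$. Images of small elements under ring homomorphisms are small, and so are multiples: $qe=u\cdot ve$. The basic example is $z^2=z\cdot z$ when $z^3=0$.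

\begin{lemma}\label{lem:phi}
Let $q\in S$ be small. Then $\alpha\,da\mapsto\langle q\alpha,a\rangle$ defines a homomorphism of abelian groups $\varphi_q\colon\Omega^1_S\to K_2(S)$, compatible with ring homomorphisms. For $e\in S$ and $\omega\in\Omega^1_S$ we have $\varphi_{qe}(\omega)=\varphi_q(e\omega)$.
\end{lemma}

\begin{proof}
Since $q^2=0$, the element $1-q\alpha a$ is a unit and the symbols are defined. As an abelian group, $\Omega^1_S$ is the quotient of $S\otimes_{\mathbb Z}S$ by the elements $\alpha\otimes ab-\alpha a\otimes b-\alpha b\otimes a$, with $\alpha\otimes a$ mapping to $\alpha\,da$. So we must show that $(\alpha,a)\mapsto\langle q\alpha,a\rangle$ is biadditive and respects these relations. The relations hold by (D3). Additivity in $\alpha$ holds because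
\[
\langle q\alpha,a\rangle+\langle q\alpha',a\rangle=\langle q\alpha+q\alpha'-q^2\alpha\alpha'a,\,a\rangle
\]
and $q^2=0$. Additivity in $a$ is where the factorization $q=uv$ is needed. By (D3),
\[
\langle q\alpha,q\beta\rangle=\langle q\alpha,u\cdot v\beta\rangle=\langle q\alpha u,v\beta\rangle+\langle q\alpha v\beta,u\rangle=0
\]
for all $\beta\in S$. With (D2) and $q^2=0$ this gives $\langle q\alpha,s\rangle=\langle q\alpha,s\rangle+\langle q\alpha,-q\beta\rangle=\langle q\alpha,s-q\beta\rangle$ for all $s,\beta\in S$. Therefore
\[
\langle q\alpha,a\rangle+\langle q\alpha,b\rangle=\langle q\alpha,\,a+b-q\alpha ab\rangle=\langle q\alpha,a+b\rangle .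
\]
Compatibility with ring homomorphisms is the naturality of the symbols. For the last claim, both sides send $\alpha\,da$ to $\langle qe\alpha,a\rangle$.
\end{proof}

\subsection*{The map back to forms}
The Milnor $K$-groups $K^M_n(S)$ are the graded pieces of the quotient of the tensor algebra of the abelian group $S^\times$ by the two-sided ideal generated by $u\otimes(1-u)$ with $u,1-u\in S^\times$. Put $d\log u=u^{-1}du$. Since $du\wedge d(1-u)=0$, the rule $u_1\otimes\dots\otimes u_n\mapsto d\log u_1\wedge\dots\wedge d\log u_n$ defines a homomorphism $K_n^M(S)\to\Omega^n_S$. To use it on Quillen's groups we need a map $K_n\to K_n^M$. By Nesterenko and Suslin \cite{NS}, for a local ring $S$ with infinite residue field there is a homomorphism $K_n(S)\to K_n^M(S)$ whose composite with the natural map $K_n^M(S)\to K_n(S)$ is multiplication by $(-1)^{n-1}(n-1)!$ on $K^M_n(S)$. For such $S$ we obtain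
\[
\delta_n\colon K_n(S)\to\Omega^n_S,\qquad \delta_n\{u_1,\dots,u_n\}=\pm(n-1)!\ d\log u_1\wedge\dots\wedge d\log u_n .
\]

We started from a $1$-form and $\delta_2$ returns a $2$-form. To come back we contract. For a derivation $E\colon S\to S$, the contraction $\iota_E\colon\Omega^n_S\to\Omega^{n-1}_S$ is the $S$-linear map
\[
\iota_E(\omega_1\wedge\dots\wedge\omega_n)=\sum_{i=1}^n(-1)^{i-1}E(\omega_i)\ \omega_1\wedge\dots\wedge\widehat{\omega_i}\wedge\dots\wedge\omega_n ,
\]
which is well defined because the right side is multilinear and alternating.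

\begin{lemma}\label{lem:detect}
Let $B$ be a local ring and let $A$ be a $B$-algebra that is a local ring with infinite residue field. Let $c\in A$ be small and let $E\colon A\to A$ be a $B$-linear derivation with $E(c)=mc$, $m\in\mathbb Z$. Then for $n\ge2$, all $\beta,a\in B$ and all $a_3,\dots,a_n\in B^\times$,
\[
\iota_E\,\delta_n\big(\varphi_c(\beta\,da)\cdot\{a_3,\dots,a_n\}\big)=\pm\,m\,(n-1)!\ \beta c\ da\wedge d\log a_3\wedge\dots\wedge d\log a_n .
\]
In particular $\iota_E\delta_2\varphi_c(\beta\,da)=\pm m\beta c\,da$.
\end{lemma}

\begin{proof}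
Both sides depend on $a$ only through $da$, and $d(a+1)=da$. As $B$ is local, $a$ or $a+1$ is a unit, so we may assume $a\in B^\times$. By (D4) the element to which $\delta_n$ is applied is $\pm\{1-c\beta a,a,a_3,\dots,a_n\}$. Since $c^2=0$, we have $(1-c\beta a)^{-1}=1+c\beta a$, and
\[
d\log(1-c\beta a)\wedge d\log a=-(1+c\beta a)\big(a\,d(c\beta)+c\beta\,da\big)\wedge a^{-1}da=-(1+c\beta a)\,d(c\beta)\wedge da .
\]
The derivation $E$ kills $a,a_3,\dots,a_n$, which come from $B$, and $E(c\beta)=mc\beta$. So only the first term of the contraction survives, with coefficient $-(1+c\beta a)\,mc\beta=-mc\beta$.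
\end{proof}

The last tool extends a derivation from $B$ to a $B$-algebra, so that the resulting $1$-form can be evaluated.

\begin{lemma}\label{lem:extend}
Let $A=B[x_1,\dots,x_N]/(f_1,\dots,f_M)$, let $W$ be a $B$-module, and let $D\colon B\to W$ be a derivation that kills every coefficient of every $f_i$. Then there is a derivation $D_A\colon A\to A\otimes_BW$ with $D_A(b)=1\otimes D(b)$ for $b\in B$ and $D_A(x_i)=0$.
\end{lemma}

\begin{proof}
Define $\tilde D\colon B[x_1,\dots,x_N]\to A\otimes_BW$ by $\sum_\mu b_\mu x^\mu\mapsto\sum_\mu x^\mu\otimes D(b_\mu)$. It is additive, and it sends $bx^\mu\cdot b'x^{\mu'}$ to $x^{\mu+\mu'}\otimes(bD(b')+b'D(b))$, so it is a derivation. By hypothesis $\tilde D(f_i)=0$, and $f_i$ acts as zero on $A\otimes_BW$. Hence $\tilde D(hf_i)=h\tilde D(f_i)+f_i\tilde D(h)=0$, and $\tilde D$ descends to $A$.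
\end{proof}

\begin{example}[a first attempt]\label{ex:first}
Let $A_0=\mathbb Z_p[z]/(z^3)$, with $\lambda$, $\lambda_j$ and $D$ as at the start of Section~\ref{sec:model}. By Lemma~\ref{lem:phi},
\[
\langle z^2,\lambda\rangle=\varphi_{z^2}(d\lambda)=\varphi_{z^2}(p^rd\lambda_r)=\langle p^rz^2,\lambda_r\rangle ,
\]
which maps to $\langle0,\lambda_r\rangle=0$ in $K_2(A_0/\mathfrak m^r)$. So this class dies in $\hat K_2(A_0)$. It does not die in $K_2$ of $R_0=A_0[1/p]=\mathbb Q_p[z]/(z^3)$, which is $\operatorname{Frac}A_0$ by Lemma~\ref{lem:shape} below. Lemma~\ref{lem:detect} over the base $\mathbb Q_p$ with $E=z\partial_z$ gives $\iota_E\delta_2\langle z^2,\lambda\rangle=\pm2z^2d\lambda$, and $D_{R_0}$ sends this form to $\pm2z^2\neq0$. So $K_2(A_0)\to\hat K_2(A_0)$ is not injective, but this class is no counterexample: it is divisible and not torsion, exactly like $d\lambda$.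
\end{example}

\section{A flat algebra in which $e\,ds$ vanishes}\label{sec:E}

We want a finite $B$-algebra with an element $e$ such that $e\,d\lambda=0$. Multiplication by $e$ then factors through the quotient by $d\lambda$. The element $e$ must not be torsion: the detection takes place in $A\otimes_BF/B$, and if $\pi^ae=0$ then $e\otimes\beta\pi^{-j}=\pi^ae\otimes\beta\pi^{-j-a}=0$. So we ask that the algebra be free over $B$ with $e$ part of a basis.

The source of such a relation is a family of homogeneous forms. Let $h$ be a form in $x,y$ that depends on a parameter $s$, so that $dh=h_x\,dx+h_y\,dy+h_s\,ds$. If we divide by the partial derivatives $h_x,h_y$, then Euler's formula kills $h$ up to its degree, and what is left of $dh=0$ is $h_s\,ds=0$. We take $h=x^4+2sx^2y^2+y^4$ and divide the partial derivatives by $4$.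

\begin{lemma}\label{lem:E}
Let $B$ be a ring and $s\in B$ with $1-s^2\in B^\times$. Let $E_s=B[x,y]/(f,g)$ with $f=x^3+sxy^2$, $g=y^3+sx^2y$, and let $e=x^2y^2$.
\begin{enumerate}
\item[(a)] $E_s$ is free over $B$ on the nine monomials $x^iy^j$, $0\le i,j\le2$.
\item[(b)] All monomials of degree at least $5$ vanish in $E_s$. In particular $e=x\cdot xy^2$ is small.
\item[(c)] $2e\,ds=0$ in $\Omega^1_{E_s}$, and hence in $\Omega^1_S$ for every $E_s$-algebra $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
The ideal $J=(f,g)$ is homogeneous, so we compute $E_s$ degree by degree. In degrees at most $2$ the ideal is zero, which leaves the six monomials $1,x,y,x^2,xy,y^2$. In degree $3$ it is $Bf+Bg$, and $f,g,x^2y,xy^2$ is a basis of the cubic forms, so the quotient is free on $x^2y,xy^2$. In degree $4$ it is spanned by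
\[
xf=x^4+se,\qquad yg=y^4+se,\qquad yf=x^3y+s\,xy^3,\qquad xg=s\,x^3y+xy^3 .
\]
The last two elements form a basis of $Bx^3y+Bxy^3$, since the determinant $1-s^2$ is a unit. So $xf,yg,yf,xg,e$ is a basis of the quartic forms, the quotient is free on $e$, and $x^3y,xy^3\in J$. In degree $5$ the monomials $x^4y,x^3y^2,x^2y^3,xy^4$ are multiples of $x^3y$ or $xy^3$, while $x^5=x^2f-sx^3y^2$ and $y^5=y^2g-sx^2y^3$. So $J$ contains all monomials of degree at least $5$. This proves (a) and (b).

For (c), let $h=x^4+2sx^2y^2+y^4=xf+yg$. The Leibniz rule gives $dh=4f\,dx+4g\,dy+2e\,ds$. In $E_s$ we have $h=f=g=0$, so $2e\,ds=0$.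
\end{proof}

The hypothesis on $1-s^2$ cannot be omitted: for $s=\pm1$ both $f$ and $g$ are multiples of $x^2\pm y^2$, and $E_s$ is not finite over $B$.

Although $e$ is small, the relation $2e\,ds=0$ does not by itself give $2\langle e,s\rangle=0$ in $K_2(E_s)$; for that, Lemma~\ref{lem:phi} would need a map $\varphi_1$, and $1$ is not small. The remedy is a second small element $q$ in new variables. For $c=qe$ we get $2\varphi_c(\beta\,ds)=\varphi_q(2\beta e\,ds)=0$. In mixed characteristic $q=z^2$ with $z^3=0$ will do. In equal characteristic we use two copies of $E_s$, and each plays the role of $q$ for the other.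

\section{The counterexamples}\label{sec:counter}

\subsection*{The common construction}
In this subsection $B$ is a complete discrete valuation ring with uniformizer $\pi$ and fraction field $F$, $(\lambda_j)$ is a tail sequence in $B$, and
\[
A=B[x_1,\dots,x_N]/(f_1,\dots,f_N),
\]
where the $f_i$ have no constant term and the ideal $I=(x_1,\dots,x_N)$ of $A$ is nilpotent.

\begin{lemma}\label{lem:shape}
The ring $A$ is a one-dimensional complete Noetherian local ring with maximal ideal $\mathfrak m=\pi A+I$ and the same residue field as $B$. It is a complete intersection, and $\operatorname{Frac}A=A[1/\pi]$.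
\end{lemma}

\begin{proof}
We have $A/I=B$ and $I^a=0$ for some $a$. So the primes of $A$ are $I$ and $\mathfrak m=\pi A+I$, and $A/\mathfrak m=B/\pi B$. The ring $A$ is finite over $B$, hence $\pi$-adically complete, and $\mathfrak m^{r+a}\subseteq\pi^rA\subseteq\mathfrak m^r$, so it is $\mathfrak m$-adically complete. Since the $x_i$ are nilpotent, $A=B[[x_1,\dots,x_N]]/(f_1,\dots,f_N)$. This is a one-dimensional quotient of a regular local ring of dimension $N+1$ by $N$ elements, which therefore form a regular sequence. Finally $\operatorname{Frac}A=A_I$. An element outside $I$ is a nonzero element of $B$ plus a nilpotent, so it is a unit in $A[1/\pi]$; as $\pi\notin I$, we get $A_I=A[1/\pi]$.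
\end{proof}

The next two propositions transport the computation of Section~\ref{sec:model} to $K_2$. The first produces the classes, the second detects them.

\begin{proposition}\label{prop:kappa}
Let $c\in A$ be small and let $\nu\ge1$ be an integer. Assume that for $S=A$ and for $S=A[1/\pi]$,
\begin{equation}\label{eq:vanish}
\nu\,\varphi_c(\beta\,d\lambda)=0\quad\text{and}\quad\nu\,\varphi_c(\beta\,d\pi)=0\qquad\text{in }K_2(S)\text{ for all }\beta\in S .
\end{equation}
Then $\beta\pi^{-j}\mapsto\nu\langle c\beta,\lambda_j\rangle$, for $\beta\in B$ and $j\ge0$, is a well-defined homomorphism $\kappa\colon F/B\to K_2(A)$, and its image lies in the kernel of \eqref{eq:diag}.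
\end{proposition}

\begin{proof}
For $S$ as in \eqref{eq:vanish} and $\beta\in S$ put $\kappa^S_j(\beta)=\nu\varphi_c(\beta\,d\lambda_j)=\nu\langle c\beta,\lambda_j\rangle\in K_2(S)$. This is additive in $\beta$. By \eqref{eq:tail} and \eqref{eq:vanish},
\begin{equation}\label{eq:shift}
\kappa^S_j(\beta)=\nu\varphi_c(\beta\lambda_{j+1}\,d\pi)+\nu\varphi_c(\pi\beta\,d\lambda_{j+1})=\kappa^S_{j+1}(\pi\beta),\qquad \kappa^S_0=0 .
\end{equation}
If $\beta\pi^{-j}=\beta'\pi^{-j'}$ with $j'\ge j$, then $\beta'=\pi^{j'-j}\beta$ and $\kappa^A_j(\beta)=\kappa^A_{j'}(\beta')$ by \eqref{eq:shift}. So we get a map $F\to K_2(A)$. It is additive, as one sees on a common denominator, and it kills $B$ because $\kappa^A_0=0$.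

Reading \eqref{eq:shift} upward gives $\kappa^A_j(\beta)=\nu\langle c\pi^r\beta,\lambda_{j+r}\rangle$, which maps to $\nu\langle0,\lambda_{j+r}\rangle=0$ in $K_2(A/\mathfrak m^r)$ because $\pi^r\in\mathfrak m^r$. Reading it downward in $R=A[1/\pi]=\operatorname{Frac}A$, where $\pi^{-j}\beta$ makes sense, shows that the image of $\kappa^A_j(\beta)$ is $\kappa^R_j(\beta)=\kappa^R_0(\pi^{-j}\beta)=0$.
\end{proof}

\begin{proposition}\label{prop:theta}
Assume that the residue field of $B$ is infinite. Let $c\in A$ be small, let $E\colon A\to A$ be a $B$-linear derivation with $E(c)=mc$, $m\in\mathbb Z$, and let $D$ be a dual derivation such that $\bar D\colon B\to F/B$ kills all coefficients of the $f_i$. Then the homomorphism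
\[
\Theta\colon K_2(A)\xrightarrow{\ \delta_2\ }\Omega^2_A\xrightarrow{\ \iota_E\ }\Omega^1_A\xrightarrow{\ \bar D_A\ }A\otimes_BF/B
\]
sends $\langle c\beta,\lambda_j\rangle$ to $\pm\,c\otimes m\beta\pi^{-j}$ for all $\beta\in B$, $j\ge0$.
\end{proposition}

\begin{proof}
The map $\bar D_A$ exists by Lemma~\ref{lem:extend}. By Lemma~\ref{lem:detect}, $\iota_E\delta_2\langle c\beta,\lambda_j\rangle=\pm m\beta c\,d\lambda_j$. Since $\bar D_A$ is $A$-linear on $\Omega^1_A$, it sends this to $\pm m\beta c\otimes\bar D(\lambda_j)$, and $D(\lambda_j)=\pi^{-j}$ by \eqref{eq:dual}.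
\end{proof}

If $A$ is free over $B$ and $c$ belongs to a basis, then $A\otimes_BF/B$ is a direct sum of copies of $F/B$, and $\eta\mapsto c\otimes\eta$ is the inclusion of one summand. This is the only place where freeness is used.

\subsection*{Equal characteristic zero}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The elements $1-\lambda^2$ and $1-t^2$ are units of $B=k[[t]]$, and $A=E_\lambda\otimes_BE_t$, with variables $x,y$ in the first factor and $z,w$ in the second. By Lemma~\ref{lem:E}, $A$ is free of rank $81$ over $B$ on the monomials with all exponents at most $2$, and the variables are nilpotent. Lemma~\ref{lem:shape} gives the first assertion.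

Put $e_1=x^2y^2$ and $e_2=z^2w^2$. They are small by Lemma~\ref{lem:E}(b), and so is $c=e_1e_2$. Let $S$ be an $A$-algebra. Since $2$ is invertible, Lemma~\ref{lem:E}(c) gives $e_1\,d\lambda=0$ and $e_2\,dt=0$ in $\Omega^1_S$. By Lemma~\ref{lem:phi}, for all $\beta\in S$,
\[
\varphi_c(\beta\,d\lambda)=\varphi_{e_2}(\beta e_1\,d\lambda)=0,\qquad \varphi_c(\beta\,dt)=\varphi_{e_1}(\beta e_2\,dt)=0 .
\]
Take the tail sequence and a dual derivation $D$ from Lemma~\ref{lem:exp}. Proposition~\ref{prop:kappa} with $\nu=1$ gives $\kappa\colon F/B\to K_2(A)$ with image in the kernel of \eqref{eq:diag}.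

The coefficients of the four relations are $1$, $\lambda$ and $t$, and $\bar D$ kills them. The derivation $E=x\partial_x+y\partial_y$ of $B[x,y,z,w]$ multiplies the first two relations by $3$ and kills the other two, so it preserves the ideal and descends to a $B$-linear derivation of $A$, with $E(c)=4c$. The residue field $k$ is infinite. By Proposition~\ref{prop:theta}, $\Theta\kappa(\eta)=\pm c\otimes4\eta$ for $\eta\in F/B$. As $c$ is a basis monomial and $4\in B^\times$, the map $\Theta\kappa$ is injective, and so is $\kappa$. Finally $\kappa(t^{-1})=\langle c,\lambda_1\rangle=\langle c,e^t\rangle=\pm\{1-ce^t,e^t\}$ by (D4), and $t^{-1}\neq0$ in $F/B$.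
\end{proof}

To reach higher degrees we multiply by symbols of constants. Membership in the kernel is then automatic, and each new factor is stripped off again by a contraction.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
The case $n=2$ is Theorem~\ref{thm:main}. Let $n\ge3$ and keep the notation of the last proof. Choose $a_3,\dots,a_n\in k$ algebraically independent over $\mathbb Q$ and put
\[
\xi=\kappa(t^{-1})\cdot\{a_3,\dots,a_n\}\in K_n(A).
\]
Ring homomorphisms respect products, and $\kappa(t^{-1})$ dies in $K_2(A/\mathfrak m^r)$ for all $r$ and in $K_2(\operatorname{Frac}A)$. So $\xi$ lies in the kernel of \eqref{eq:diag}. With $u=\lambda_1=e^t$ we have $\kappa(t^{-1})=\varphi_c(du)$, and Lemma~\ref{lem:detect} gives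
\[
\iota_E\delta_n(\xi)=\pm4(n-1)!\ c\,du\wedge d\log a_3\wedge\dots\wedge d\log a_n\in\Omega^{n-1}_A .
\]
Let $\partial_3,\dots,\partial_n$ be derivations of $k$ with $\partial_i(a_l)=\delta_{il}$. Extend $\partial_i$ to $B$ by $\sum_rb_rt^r\mapsto\sum_r\partial_i(b_r)t^r$. This is a derivation that kills $\mathbb Q[[t]]$, and in particular $t$, $\lambda$ and $u$. By Lemma~\ref{lem:extend} with $W=B$ it extends to a derivation $A\to A$, again written $\partial_i$. We have $\partial_i(du)=0$ and $\partial_i(d\log a_l)=\delta_{il}a_l^{-1}$, so contraction with $\partial_i$ removes the factor $d\log a_i$ and multiplies by $\pm a_i^{-1}$. Hence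
\[
\bar D_A\,\iota_{\partial_n}\cdots\iota_{\partial_3}\,\iota_E\,\delta_n(\xi)=\pm4(n-1)!\,(a_3\cdots a_n)^{-1}\bar D_A(c\,du)=\pm\,c\otimes 4(n-1)!\,(a_3\cdots a_n)^{-1}t^{-1}.
\]
The scalar in front of $t^{-1}$ lies in $k^\times$, so this element is nonzero and $\xi\neq0$. The field $\mathbb C$ has infinite transcendence degree over $\mathbb Q$, which gives the last claim.
\end{proof}

\subsection*{Mixed characteristic}
Over $\mathbb Z_p$ one copy of $E_s$ suffices, but two new points arise. The residue field is finite, so $\delta_2$ is available only after an extension of the base, and for $p=2$ the factors of $2$ cannot be inverted.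

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
Let $B=\mathbb Z_p$, $\pi=p$, and let $(\lambda_j)$ be the tails of the $p$-adic expansion of $\lambda$. Since $\lambda\in p\mathbb Z_p$, the element $1-\lambda^2$ is a unit. By Lemma~\ref{lem:E}, $A=E_\lambda[z]/(z^3)$ is free of rank $27$ over $B$ on the monomials with all exponents at most $2$, and Lemma~\ref{lem:shape} applies. Let $e=x^2y^2$ and $c=ez^2$. The element $z^2$ is small, hence so is $c$. For every $A$-algebra $S$ and $\beta\in S$ we have $dp=0$ and, by Lemmas~\ref{lem:phi} and~\ref{lem:E}(c),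
\[
2\varphi_c(\beta\,d\lambda)=\varphi_{z^2}(2\beta e\,d\lambda)=0 .
\]
Proposition~\ref{prop:kappa} with $\nu=2$ gives $\kappa\colon\mathbb Q_p/\mathbb Z_p\to K_2(A)$, $\beta p^{-j}\mapsto2\langle c\beta,\lambda_j\rangle$, with image in the kernel of \eqref{eq:diag}.

To bound $\ker\kappa$, let $B'=W(\overline{\mathbb F}_p)$ be the ring of Witt vectors: a complete discrete valuation ring containing $\mathbb Z_p$, with uniformizer $p$ and infinite residue field $\overline{\mathbb F}_p$. Let $F'$ be its fraction field and $A'=A\otimes_{\mathbb Z_p}B'$. The ring $A'$ has the same presentation and the same monomial basis over $B'$, and $(\lambda_j)$ is a tail sequence in $B'$. Since $\lambda$ is transcendental over $\mathbb Q$, there is a derivation $D\colon F'\to F'$ with $D(\lambda)=1$; it kills $p$, so it is a dual derivation, and $\bar D$ kills the coefficients $1,\lambda$ of the relations. The derivation $E=z\partial_z$ multiplies $z^3$ by $3$ and kills the other two relations, so it descends to $A'$, with $E(c)=2c$. By Proposition~\ref{prop:theta} for $A'$, the composite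
\[
\mathbb Q_p/\mathbb Z_p\xrightarrow{\ \kappa\ }K_2(A)\longrightarrow K_2(A')\xrightarrow{\ \Theta\ }A'\otimes_{B'}F'/B'
\]
sends $\eta$ to $\pm c\otimes4\eta$. The map $\mathbb Q_p/\mathbb Z_p\to F'/B'$ is injective, since $p$ is a uniformizer of both rings and so $\mathbb Q_p\cap B'=\mathbb Z_p$. As $c$ is a basis monomial, $\ker\kappa$ is contained in the finite group of elements of $\mathbb Q_p/\mathbb Z_p$ killed by $4$. So $\ker\kappa=p^{-a}\mathbb Z_p/\mathbb Z_p$ for some $a\ge0$, with $a=0$ if $p$ is odd, and the image of $\kappa$ is $\mathbb Q_p/p^{-a}\mathbb Z_p\cong\mathbb Q_p/\mathbb Z_p$.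
\end{proof}

\section{Characteristic $p$ with finite residue field}\label{sec:charp}

The construction has no analogue over $B=k[[t]]$ with $k$ finite of characteristic $p$. Every element of $B$ is $\sum_{i<p}b_i^pt^i$ with $b_i\in B$, so $\Omega^1_B=B\,dt$, and nothing is left once $dt$ is killed. We now show that in this setting the conjecture holds. The proof follows the linear model of Section~\ref{sec:intro}. Vanishing in $K_n(\operatorname{Frac}A)$ puts a class in a group of bounded exponent. Vanishing in $\hat K_n(A)$ makes it zero with finite coefficients. Bounded exponent lets us pass from finite coefficients back to integral ones.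

\subsection*{Recollections}
Let $K(S)$ be the $K$-theory spectrum of a ring $S$. For $m\ge1$ let $K_n(S;\mathbb Z/m)=\pi_n(K(S)/m)$, where $K(S)/m$ is the cofiber of multiplication by $m$. There are natural exact sequences
\begin{equation}\label{eq:coeff}
0\to K_n(S)/m\to K_n(S;\mathbb Z/m)\xrightarrow{\ \partial\ }K_{n-1}(S)[m]\to0 ,
\end{equation}
where $[m]$ denotes the elements killed by $m$. For an ideal $J\subseteq S$, the relative groups $K_n(S,J)$ are the homotopy groups of the fiber $K(S,J)$ of $K(S)\to K(S/J)$. If $S\subseteq S'$ and $J$ is an ideal of both rings, the birelative groups $K_n(S,S',J)$ are the homotopy groups of the fiber of $K(S,J)\to K(S',J)$. So there are natural exact sequences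
\begin{gather*}
K_{n+1}(S/J)\to K_n(S,J)\to K_n(S)\to K_n(S/J),\\
K_n(S,S',J)\to K_n(S,J)\to K_n(S',J).
\end{gather*}
We use the following theorems.
\begin{enumerate}
\item[(T1)] (Kuku; see \cite[Ch.~IV]{Weibel}.) If $S$ is a finite ring, then $K_j(S)$ is finite for $j\ge1$.
\item[(T2)] (Geisser--Levine \cite{GL}.) If $L$ is a field of characteristic $p$, then $K_n(L)$ has no $p$-torsion.
\item[(T3)] (Geisser--Hesselholt \cite{GH}.) For rings in which $p$ is nilpotent, the relative groups $K_n(S,J)$ with $J$ nilpotent and the birelative groups $K_n(S,S',J)$ are $p$-primary torsion groups of bounded exponent.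
\item[(T4)] (Gabber rigidity.) If $S$ is a henselian local ring with residue field $k$ and $m\in S^\times$, then $K_*(S;\mathbb Z/m)\to K_*(k;\mathbb Z/m)$ is an isomorphism. Complete local rings are henselian.
\item[(T5)] (Clausen--Mathew--Morrow \cite{CMM}.) If $A$ is Noetherian and $\mathfrak m$-adically complete and $A/p$ is $F$-finite, that is, the Frobenius of $A/p$ is a finite map, then $K(A)\to\operatorname{holim}_rK(A/\mathfrak m^r)$ is an equivalence modulo $p$.
\end{enumerate}

\begin{lemma}\label{lem:gersten}
For every field $k$ and every $n\ge0$, the map $K_n(k[[t]])\to K_n(k((t)))$ is injective.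
\end{lemma}

\begin{proof}
Let $O=k[[t]]$. By the localization sequence of the discrete valuation ring $O$, the kernel is the image of the transfer $\tau\colon K_n(k)\to K_n(O)$, induced by viewing $k$-vector spaces as $O$-modules. Let $\rho\colon O\to k$ be the residue map and $\sigma\colon k\to O$ the inclusion, so that $\rho\sigma=\mathrm{id}$. The projection formula says that $\tau(\rho_*(v)\cdot y)=v\cdot\tau(y)$ for $v\in K_*(O)$ and $y\in K_*(k)$. For $y\in K_n(k)$ it gives $\tau(y)=\tau(\rho_*\sigma_*y\cdot1)=\sigma_*y\cdot\tau(1)$. The resolution $0\to O\xrightarrow{\,t\,}O\to k\to0$ shows that $\tau(1)=[O]-[O]=0$ in $K_0(O)$. So $\tau=0$.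
\end{proof}

\subsection*{The rings involved}
Let $A$ be a one-dimensional complete local ring of characteristic $p$ with finite residue field $k$. By Cohen's structure theorem $A$ contains $k$ as a coefficient field, and $A$ is finite over $k[[t]]$ for a parameter $t$. Since $k[[t]]$ is finite over its subring $k[[t^p]]$ of $p$-th powers, $A$ is $F$-finite. Each $A/\mathfrak m^r$ has finite length and finite residue field, so it is a finite ring.

Let $I$ be the nilradical of $A$, which is nilpotent, let $A_{\mathrm{red}}=A/I$, and let $\tilde A$ be the normalization of $A_{\mathrm{red}}$ in its total quotient ring. Then $\tilde A$ is the product of the normalizations of the domains $A/\mathfrak p_i$, where the $\mathfrak p_i$ are the minimal primes. Each $A/\mathfrak p_i$ is a one-dimensional complete local domain. Its normalization is finite over it, as for every complete Noetherian local domain. A finite algebra over a complete local ring is a product of complete local rings, so this normalization, being a domain, is a complete discrete valuation ring of characteristic $p$ with finite residue field $k_i$;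 by Cohen's theorem it is $k_i[[t_i]]$. Thus
\[
\tilde A=\prod_ik_i[[t_i]],\qquad \operatorname{Frac}\tilde A:=\prod_ik_i((t_i))=\prod_iA_{\mathfrak p_i}/\mathfrak p_iA_{\mathfrak p_i}=(\operatorname{Frac}A)_{\mathrm{red}} .
\]
Let $\mathfrak c=\{a\in A_{\mathrm{red}}: a\tilde A\subseteq A_{\mathrm{red}}\}$ be the conductor, an ideal of both rings. It contains a common denominator of finitely many module generators of $\tilde A$, which is a nonzerodivisor and so lies in no minimal prime. Hence $A_{\mathrm{red}}/\mathfrak c$ has finite length, and both $A_{\mathrm{red}}/\mathfrak c$ and $\tilde A/\mathfrak c$ are finite rings.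

\begin{lemma}\label{lem:bounded}
For $n\ge1$ the group $T=\ker\big(K_n(A)\to K_n(\tilde A)\big)$ has bounded exponent.
\end{lemma}

\begin{proof}
We factor the map through $K_n(A_{\mathrm{red}})$ and bound both kernels. The kernel of $K_n(A)\to K_n(A_{\mathrm{red}})$ is the image of $K_n(A,I)$, which is killed by some $p^a$ by (T3). For the second map, let $M$ and $M'$ be the orders of $K_n(A_{\mathrm{red}}/\mathfrak c)$ and $K_{n+1}(\tilde A/\mathfrak c)$, which are finite by (T1), and let $p^b$ kill $K_n(A_{\mathrm{red}},\tilde A,\mathfrak c)$, by (T3). Let $y\in K_n(A_{\mathrm{red}})$ die in $K_n(\tilde A)$. Then $My$ dies in $K_n(A_{\mathrm{red}}/\mathfrak c)$, so it lifts to some $y_1\in K_n(A_{\mathrm{red}},\mathfrak c)$. The image of $y_1$ in $K_n(\tilde A,\mathfrak c)$ dies in $K_n(\tilde A)$, so it comes from $K_{n+1}(\tilde A/\mathfrak c)$ and is killed by $M'$. Hence $M'y_1$ comes from the birelative group, so $p^bM'y_1=0$ and $p^bM'My=0$. It follows that $p^{a+b}M'M$ kills $T$.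
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(4)]
By part (1) we may assume $n\ge2$. Let $x\in K_n(A)$ lie in the kernel of \eqref{eq:diag}.

\emph{Step 1: $x$ is torsion.} By Lemma~\ref{lem:gersten}, $K_n(\tilde A)\to K_n(\operatorname{Frac}\tilde A)$ is injective. The map $A\to\operatorname{Frac}\tilde A$ factors through $\operatorname{Frac}A$, so $x$ dies in $K_n(\operatorname{Frac}\tilde A)$. Hence $x\in T$, and $x$ is torsion by Lemma~\ref{lem:bounded}. Write $x=x'+x''$ with $x'$ of $p$-power order and $x''$ of order $m$ prime to $p$. Both are integer multiples of $x$, so both die in every $K_n(A/\mathfrak m^r)$.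

\emph{Step 2: $x''=0$.} Let $\rho\colon A\to k$ be the residue map and $\sigma\colon k\to A$ the coefficient field. By \eqref{eq:coeff}, $x''=\partial(\eta)$ for some $\eta\in K_{n+1}(A;\mathbb Z/m)$. By (T4), $\rho_*$ is an isomorphism with coefficients $\mathbb Z/m$, so its section $\sigma_*$ is one too, and $\eta=\sigma_*\eta_0$ for some $\eta_0\in K_{n+1}(k;\mathbb Z/m)$. Then $x''=\sigma_*\partial(\eta_0)$, and $\partial(\eta_0)=\rho_*x''=0$ because $x''$ dies in $K_n(A/\mathfrak m)$. So $x''=0$.

\emph{Step 3: the $p$-primary torsion embeds in $K_n(A;\mathbb Z/p^N)$.} Let $U\subseteq K_n(A)$ be the subgroup of elements of $p$-power order. The group $K_n(\tilde A)$ embeds in $\prod_iK_n(k_i((t_i)))$, which has no $p$-torsion by (T2). So $U\subseteq T$, and $p^NU=0$ for some $N\ge1$ by Lemma~\ref{lem:bounded}. If $p^Ny\in U$ for some $y\in K_n(A)$, then $y\in U$, so $p^Ny=0$. Thus $U\cap p^NK_n(A)=0$, and with \eqref{eq:coeff} we get injections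
\[
U\hookrightarrow K_n(A)/p^N\hookrightarrow K_n(A;\mathbb Z/p^N).
\]

\emph{Step 4: $x'=0$.} By (T5), $p$ acts invertibly on the homotopy groups of the fiber of $K(A)\to\operatorname{holim}_rK(A/\mathfrak m^r)$. Then so does $p^N$, and the map is an equivalence modulo $p^N$. Reduction modulo $p^N$ commutes with homotopy limits of spectra, so the Milnor sequence of the tower reads
\[
0\to{\varprojlim_r}^1K_{n+1}(A/\mathfrak m^r;\mathbb Z/p^N)\to K_n(A;\mathbb Z/p^N)\to\varprojlim_rK_n(A/\mathfrak m^r;\mathbb Z/p^N)\to0 .
\]
The groups $K_{n+1}(A/\mathfrak m^r;\mathbb Z/p^N)$ are finite by (T1) and \eqref{eq:coeff}, and $\varprojlim^1$ of a tower of finite groups vanishes by the Mittag-Leffler condition. So the right-hand map is injective. The element $x'\in U$ dies in every $K_n(A/\mathfrak m^r)$, hence in every $K_n(A/\mathfrak m^r;\mathbb Z/p^N)$, hence in $K_n(A;\mathbb Z/p^N)$. By Step 3, $x'=0$.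
\end{proof}

\begin{remark}
The example of Theorem~\ref{thm:compl}(3) shows which step needs characteristic $p$. There $\tilde A=A_{\mathrm{red}}=\mathbb Z_p$ and $c\mapsto0$, so the image of $\kappa$ lies in $T$, and $T\supseteq\mathbb Q_p/\mathbb Z_p$ does not have bounded exponent. These classes are divisible by every $p^N$. They vanish in $K_2(A)/p^N$, so a continuity statement with finite coefficients cannot see them.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CMM}
Clausen, Mathew and Morrow, \emph{K-theory and topological cyclic homology of henselian pairs}, J. Amer. Math. Soc. \textbf{34} (2021).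

\bibitem{GH}
Geisser and Hesselholt, \emph{On relative and bi-relative algebraic K-theory of rings of finite characteristic}, J. Amer. Math. Soc. \textbf{24} (2011).

\bibitem{GL}
Geisser and Levine, Invent. Math. \textbf{139} (2000).

\bibitem{Morrow}
Matthew Morrow, \emph{A singular analogue of Gersten's conjecture and applications to K-theoretic ad\`eles}, arXiv:1208.0931 (2012).

\bibitem{NS}
Nesterenko and Suslin, \emph{Homology of the full linear group over a local ring, and Milnor's K-theory}.

\bibitem{Weibel}
Weibel, \emph{The K-book}.

\end{thebibliography}
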